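# Truncating addition chains: the defects in $[0,k]$ have order type $\omega^k$

## A family of chains and its leading parts

An addition chain for a natural number $n\ge 1$ is a sequence $(a_0,a_1,\dots,a_r)$ with $a_0=1$, $a_r=n$, in which every term $a_k$ with $1\le k\le r$ is a sum $a_k=a_i+a_j$ of two earlier terms ($0\le i,j<k$, and $i=j$ is allowed). The number $r$ is its length. For instance $(1,2,3,6,7)$ is a chain of length $4$ for $7$.

We begin with a whole family of chains, one for each $i\ge 2$. Double until $2^i$, then make three sums that are not doublings of the previous term: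
$$2^i+1=2^i+1,\qquad 2^{i+1}+1=2^i+(2^i+1),\qquad 3\cdot2^i+2=(2^{i+1}+1)+(2^i+1).$$
The length is $i+3$. Under each entry $a$ we write the part $T(a)$ of it that lives at the scale $2^i$ when $i$ is large:
$$\begin{array}{c|ccccccc} a & 1 & 2 & \cdots & 2^i & 2^i+1 & 2^{i+1}+1 & 3\cdot 2^i+2\\ \hline T(a) & 1 & 2 & \cdots & 2^i & 2^i & 2^{i+1} & 3\cdot 2^i\end{array}$$
Two things happen in the lower row. The sums that combine terms of comparable size survive: $2^{i+1}=2^i+2^i$ and $3\cdot2^i=2^{i+1}+2^i$. The sum $2^i+1$, which combines two terms whose ratio tends to infinity, turns into a repetition of $2^i$. Delete the repetition; the lower row is then an addition chain for $3\cdot 2^i$, and it is shorter than the upper row by one step.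

This is the construction on which everything turns: *truncate a family of chains to its leading scales, and delete the sums that become repetitions*. It is for answering the following question. For each $n$ one can ask how far the shortest chain for $n$ is from the obvious lower bound $\log_2 n$. The excess is a nonnegative real number, and the excesses of all $n$ form a set of real numbers that turns out to be well-ordered. How many of them, in the sense of order type, lie below a given integer $k$? The truncation shows that passing from a family of $n$'s to its limit saves a whole step, and this fixes the answer: $\omega^k$.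

## Defects, mantissas and order types

**Definition (length and defect).** $\ell(n)$ is the shortest length of an addition chain for $n$, and $\delta(n)=\delta^{\ell}(n)=\ell(n)-\log_2 n$. Put $\mathscr D=\mathscr D^\ell=\{\delta(n):n\in\mathbb N\}$, where $\mathbb N$ starts at $1$.

In any chain $a_k\le 2\max_{i<k}a_i$, so $a_k\le 2^k$ and $\ell(n)\ge\log_2 n$; hence $\delta(n)\ge 0$. For powers of two, doubling gives $\ell(2^a)=a$ and $\delta(2^a)=0$. For $n=3$ the chain $(1,2,3)$ is shortest since $\log_23>1$, so $\delta(3)=2-\log_23\approx0.415$.

**Definition (level, mantissa, extra steps).** $\lambda(n)=\lfloor\log_2n\rfloor$, $\;x(n)=n/2^{\lambda(n)}\in[1,2)$, $\;s(n)=\ell(n)-\lambda(n)\ge 0$.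

For $n=6$: $\lambda=2$, $x=3/2$, and $\ell(6)=3$ (chain $(1,2,3,6)$, and $\log_26>2$), so $s=1$. Since $\log_2 n=\lambda(n)+\log_2x(n)$ and $0\le\log_2x(n)<1$,
$$\delta(n)=s(n)-\log_2x(n),\qquad s(n)-1<\delta(n)\le s(n). \tag{1}$$

**Definition (the sets $S_k$).** For an integer $k$,
$$S_k=\{x\in[1,2):\ \exists\,m\ge0\text{ with }2^mx\in\mathbb N,\ \ell(2^mx)\le m+k\}.$$

So $S_k$ collects the mantissas of numbers that can be reached with at most $k$ steps beyond their level; note that $2^mx\in\mathbb N$ with $x\in[1,2)$ forces $\lambda(2^mx)=m$. For example $3/2\in S_1$, with $m=1$. Clearly $S_{k-1}\subseteq S_k$. If $x\in S_k$, then $m+\log_2x\le\ell(2^mx)\le m+k$ gives $\log_2x\le k$. Hence $S_k=\emptyset$ for $k<0$, and $S_0=\{1\}$ (with $1\in S_0$ because $\ell(1)=0$).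

**Order types.** A set of reals is well-ordered if it contains no infinite strictly decreasing sequence. It then has an order type, the unique ordinal order-isomorphic to it, denoted $\operatorname{otp}$. For instance $\{a-2^{-j}:a,j\ge1\}$ has order type $\omega^2$: for each $a$ there is a block of type $\omega$ inside $[a-\tfrac12,a)$, and there are $\omega$ blocks in succession. We use these textbook facts.

* A subset of an ordinal $\lambda$ has order type at most $\lambda$; more generally $A\subseteq B$ implies $\operatorname{otp}A\le\operatorname{otp}B$.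
* Every ordinal is uniquely $\omega\gamma+j$ with $j<\omega$. It is a limit ordinal exactly when $j=0$ and $\gamma\ge1$ ($0$ is not a limit here), and every $\gamma\ge1$ is uniquely $1+\alpha$. So the limit ordinals, in increasing order, are $\omega(1+\alpha)$, $\alpha\ge0$.
* $1+\gamma=\gamma$ for every infinite ordinal $\gamma$.

For $A\subseteq\mathbb R$, let $A'$ be the set of limit points of $A$ in $\mathbb R$.

It is known that $\mathscr D$ is well-ordered of order type $\omega^\omega$, and that for each $n$ there is $K\ge 0$ with $\ell(2^kn)=(k-K)+\ell(2^Kn)$ for all $k\ge K$. The proof below uses neither fact. The total order type alone cannot locate the thresholds: the doubled set $2\mathscr D$ has the same order type as $\mathscr D$, but $2\mathscr D\cap[0,2]=2(\mathscr D\cap[0,1])$ is a copy of $\mathscr D\cap[0,1]$. The conjecture in Harry Altman, Juan Arias de Reyna, "Integer complexity: Stability and self-similarity", arXiv:2111.00671 (2021), is that $\mathscr D\cap[0,k]$ has order type $\omega^k$. It is true.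

**Theorem 1.** For every integer $k\ge0$, $\mathscr D\cap[0,k]$ has order type $\omega^k$.

**Theorem 2.** Let $E$ be the closure of $\mathscr D$ in $\mathbb R$.

* (a) $E=\bigcup_{k\ge0}\{k-\log_2x:x\in S_k\}$, $E$ is well-ordered, $E'=E+1$, and $E\setminus E'\subseteq\mathscr D$.
* (b) $E$ has order type $\omega^\omega$. If $(e_\alpha)_{\alpha<\omega^\omega}$ is its increasing enumeration, then $e_{\omega^k(1+\alpha)}=k+e_\alpha$ for all $k\ge1$, $\alpha<\omega^\omega$. In particular $e_{\omega^k}=k$ for $k\ge1$.
* (c) For each limit ordinal $\lambda<\omega^\omega$, $\mathscr D\cap[0,e_\lambda)$ has order type exactly $\lambda$.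
* (d) $e_0=0$ and $e_d=1-\log_2(1+2^{-d})$ for $1\le d<\omega$. For $k\ge1$ and real $t\in[k,k+1)$,
$$\omega^kM\le\operatorname{otp}(\mathscr D\cap[0,t])<\omega^k(M+1),\qquad M=1+\#\{d\ge1:1-\log_2(1+2^{-d})\le t-k\}.$$
* (e) All of this holds verbatim for star chains (each $a_k=a_{k-1}+a_j$ with $j\le k-1$), with $\ell^*$, the shortest length of a star chain, in place of $\ell$.

An example for (e): $(1,2,4,5,8)$ is an addition chain for $8$ but not a star chain, because $8-5=3$ does not occur in it.

## The interval $[0,1]$ by hand: numbers with two binary ones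

**The case $k=0$.** If $\delta(n)$ is an integer, then so is $\log_2n=\ell(n)-\delta(n)$, so $n=2^a$ and $\delta(n)=0$. Therefore
$$0\in\mathscr D,\qquad\text{and no positive integer belongs to }\mathscr D. \tag{2}$$
In particular $\mathscr D\cap[0,0]=\{0\}$ has type $1=\omega^0$.

**Sorted chains.** Before $k=1$, a harmless normalization. Given a chain for $n$, list its distinct values that are $\le n$ in increasing order. The list starts with $1$ and ends with $n$, and every value $v>1$ in it is a sum of two values of the chain, which are smaller than $v$ and so are in the list. Thus the list is a chain for $n$ of no greater length. So we may always use strictly increasing chains $1=a_0<a_1<\dots<a_r=n$; in these, $a_k\le2a_{k-1}$.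

**Lemma 1.** $S_1=\{1\}\cup\{1+2^{-d}:d\ge1\}$.

*Proof.* *The inclusion $\supseteq$.* We have $1\in S_0\subseteq S_1$. The chain $1,2,4,\dots,2^d,2^d+1$ has length $d+1$ and ends at $2^d(1+2^{-d})$, so $1+2^{-d}\in S_1$.

*The inclusion $\subseteq$.* Let $x\in S_1$, $x\ne1$. Choose $m$ with $n=2^mx\in\mathbb N$ and $\ell(n)\le m+1$, and take a strictly increasing chain for $n$ of length at most $m+1$. Here $m=\lambda(n)$. Call $\lambda(a)$ the level of an entry $a$.

**Step 1: locate the one step that does not raise the level.** Since $a_{k-1}<a_k\le2a_{k-1}$, levels rise by $0$ or $1$ at each step, from $0$ up to $m$. So the length is $m$ or $m+1$. If it were $m$, then $a_h$ would have level $h$, hence $a_h\ge 2^h$; as always $a_h\le2^h$, we would get $a_h=2^h$ for all $h$ and $x=1$. So the length is $m+1$, and exactly one step, say at position $q$, does not raise the level. For $h<q$ the same argument gives $a_h=2^h$. The entry $a_q$ has level $q-1$, exceeds $a_{q-1}=2^{q-1}$, and is a sum of two of $1,2,\dots,2^{q-1}$. If the two summands were equal, $a_q$ would be a power of two of level $q-1$, that is, $2^{q-1}$,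 which is impossible. So the summands differ, the larger one has the level of the sum, and
$$a_q=2^{q-1}+2^j,\qquad j\le q-2,$$
in particular $q\ge2$. Level $q-1$ contains exactly two entries of the chain, and each other level from $0$ to $m$ exactly one.

**Step 2: every entry has at most two binary ones.** This holds for entries of level at most $q-1$. Let $c$ be the entry of level $h\ge q$, and suppose the claim holds for earlier entries. Write $c=c'+w$ with $c'\ge w$ both earlier. Levels are nondecreasing along the chain and $c$ is alone on its level, so $c',w$ have level $\le h-1$. From $c\ge2^h$ we get $c'\ge2^{h-1}$, so $c'$ has level $h-1$.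

Suppose $w$ has level $h-1$. Either $w=c'$ and $c=2c'$, which has as many ones as $c'$; or two different entries share level $h-1$, which forces $h=q$ and $c=2^{q-1}+a_q=2^q+2^j$. In both cases $c$ has at most two ones.

Suppose $w$ has level $\le h-2$, so $w<2^{h-1}$. Then $c'\ne2^{h-1}$, since otherwise $c<2^h$. So $c'=2^{h-1}+2^{j'}$ with $j'\le h-2$, and
$$w\ge2^h-c'=2^{h-1}-2^{j'}\ge2^{h-2}.$$
Thus $w$ has level exactly $h-2$, and $w=2^{h-2}$ or $w=2^{h-2}+2^{j''}$ with $j''\le h-3$. If $j'=h-2$, then $c=2^h$ or $c=2^h+2^{j''}$. If $j'\le h-3$, then $w=2^{h-2}$ would give $c=2^{h-1}+2^{h-2}+2^{j'}<2^h$, which is impossible; so $w=2^{h-2}+2^{j''}$, and $c\ge2^h$ says $2^{j'}+2^{j''}\ge2^{h-2}$, which with $j',j''\le h-3$ forces $j'=j''=h-3$ and $c=2^h$. In every case $c$ has at most two ones.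

So $n$ has at most two binary ones, and as $x\ne1$ it has exactly two: $n=2^m+2^j$ with $j<m$, and $x=1+2^{-d}$ with $d=m-j\ge1$. $\square$

**The case $k=1$.** If $\delta(n)\le1$, then $s(n)<2$ by (1). If $s(n)=0$, then $x(n)\in S_0=\{1\}$ and $\delta(n)=0$. If $s(n)=1$, then $x(n)\in S_1$, and $x(n)\ne1$ because powers of two have $s=0$; so $\delta(n)=1-\log_2(1+2^{-d})$ for some $d\ge1$. Conversely $n=2^d+1$ has $\ell(n)>d$ and hence $\ell(n)=d+1$, so each of these values occurs. Therefore
$$\mathscr D\cap[0,1]=\{0\}\cup\{1-\log_2(1+2^{-d}):d\ge1\}=\{0,\;0.415\ldots,\;0.678\ldots,\;0.830\ldots,\;\dots\},$$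
increasing to $1$, of type $\omega$. The number $7$ has three binary ones, so $7/4\notin S_1$ and $\ell(7)\ge4$; the chain $(1,2,3,6,7)$ gives $\ell(7)=4$ and $\delta(7)=4-\log_27\approx1.193$, which is beyond $1$.

## Limit points by adding a distant $1$, and the converse

In $[0,1]$ the mantissas $1+2^{-d}$ with one extra step accumulate at the mantissa $1$, which needs no extra step. One half of the general pattern is just as easy.

**Lemma 2.** For $k\ge0$, $S_{k-1}\subseteq S_k'$.

*Proof.* Let $y\in S_{k-1}$, with $2^my\in\mathbb N$ and $\ell(2^my)\le m+k-1$. For $j\ge1$, take a shortest chain for $2^my$, perform $j$ doublings, and then add $a_0=1$. This is a chain of length at most $(m+k-1)+j+1=(m+j)+k$ for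
$$2^{m+j}y+1=2^{m+j}\bigl(y+2^{-(m+j)}\bigr).$$
Since $2^my$ is an integer less than $2^{m+1}$, we have $y\le2-2^{-m}$, so $y+2^{-(m+j)}<2$. Hence $y+2^{-(m+j)}\in S_k$ for every $j\ge1$. These points are distinct and converge to $y$. $\square$

The converse is what the theorem needs: a limit point of $S_k$ should be in $S_{k-1}$, so that *every* limit costs at least one step. A sensible attempt runs as follows. Take $x_i\in S_k$ distinct with $x_i\to y$, and chains for $n_i=2^{m_i}x_i$ of length at most $m_i+k$. Extract from these a chain for a number with mantissa $y$. Two obstacles appear.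

First, one would like to pass to a subsequence on which all chains have the same pattern of sums. But $S_k$ has, for each fixed $m$, only finitely many elements $x$ with $2^mx\in\mathbb N$, so $m_i\to\infty$. The chains get longer and longer, and there is no common pattern.

Second, even given the chains, one must say what to truncate. The first idea is to keep, in each entry, a fixed number $c+1$ of leading binary digits, with $c\ge 0$. This does not respect sums, whatever $c$ is: in
$$(2^{c+1}+1)+(2^{c+1}-1)=2^{c+2},$$
the first summand has $c+2$ digits and is rounded down to $2^{c+1}$, the second has $c+1$ digits and is kept, and the sum is kept. The rounded summands add up to $2^{c+2}-1$, not to $2^{c+2}$. Both summands do occur together in chains, for instance in $1,2,3,4,\dots$. The place to cut cannot be fixed in advance.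

The first obstacle disappears because nearly all steps are doublings, and doublings need no pattern. The second disappears if the place to cut is read off from the family: two summands are either at a bounded distance of scale along the family, and then we keep both, or their scales drift apart without bound, and then we drop the smaller one entirely.

## Few non-doublings

In a strictly increasing chain call position $k\ge1$ a *doubling* if $a_k=2a_{k-1}$, and a *non-doubling* otherwise. In $(1,2,3,6,7)$ the non-doublings are positions $2$ and $4$.

**Lemma 3.** A strictly increasing chain of length $r$ for $n$ has at most $5(r-\log_2n)$ non-doublings.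

*Proof.* We charge each non-doubling to a loss against perfect doubling. Put $c_k=1-\log_2(a_k/a_{k-1})$. Then $c_k\ge0$ since $a_k\le2a_{k-1}$, and $\sum_{k=1}^rc_k=r-\log_2n$. Let $k$ be a non-doubling. Since $a_1=2$, we have $k\ge2$. Write $a_k=a_i+a_j$; the indices $i,j$ are not both $k-1$, so one of them is at most $k-2$, and
$$a_k\le a_{k-1}+a_{k-2}\le3a_{k-2}.$$
Hence $c_k+c_{k-1}=2-\log_2(a_k/a_{k-2})\ge2-\log_23$. Sum over all non-doublings; each $c_j$ is used at most twice, so their number is at most $2(r-\log_2n)/(2-\log_23)$. Finally $2-\log_23>0.41$ and $2/0.41<5$. $\square$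

## Truncating a family to its leading scales

**Lemma 4.** Let $k\ge0$ and let $(x_i)_{i\in\mathbb N}$ be a sequence of pairwise distinct elements of $S_k$. Then some subsequence is strictly decreasing and converges to an element of $S_{k-1}$.

*Proof.* Choose $m_i$ with $n_i=2^{m_i}x_i\in\mathbb N$ and a strictly increasing chain for $n_i$ of length $r_i\le m_i+k$. We pass to subsequences repeatedly, finitely often in all, and keep the index $i$.

**Step 1: a finite description of the chains.** We want to describe chain $i$ by boundedly many data, the rest being doublings. Since $r_i-\log_2n_i\le k-\log_2x_i\le k$, Lemma 3 gives at most $5k$ non-doublings. Pass to a subsequence on which their number $N$ is constant. In the $i$-th chain let $b_0=1$, and for $1\le h\le N$ let $b_h$ be the entry at the $h$-th non-doubling position; the dependence on $i$ is suppressed. The entry at any position is $2^eb_h$, where $h$ is the number of non-doublings at or before that position and $e$ is the number of doublings since then. For $h\ge1$ fix a representation of $b_h$ as a sum of two entries at earlier positions,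
$$b_h=2^{e_h}b_{p_h}+2^{f_h}b_{q_h},\qquad p_h,q_h<h.$$
There are finitely many possibilities for all the $p_h,q_h$, so on a subsequence they do not depend on $i$. The exponents $e_h,f_h$ may still depend on $i$.

**Step 2: leading parts.** We split each $b_h$ into a leading part with a *fixed* pattern of digits and a remainder that is negligible along the family. By induction on $h=0,\dots,N$, passing to a further subsequence at each $h$, we obtain
$$b_h=2^{\beta_h}u_h+v_h,\qquad \frac{v_h}{2^{\beta_h}}\to0\quad(i\to\infty), \tag{3}$$
where $\beta_h,v_h\ge0$ are integers that may depend on $i$, and $u_h\in\mathbb N$ does not depend on $i$.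

For $h=0$ take $\beta_0=0$, $u_0=1$, $v_0=0$. For $h\ge1$ write $p,q,e,f$ for $p_h,q_h,e_h,f_h$. The two summands have leading scales $2^{e+\beta_p}$ and $2^{f+\beta_q}$. Put
$$\Delta=(e+\beta_p)-(f+\beta_q).$$
This is a sequence of integers, so on a subsequence it is constant or tends to $+\infty$ or to $-\infty$. Exchanging the names of the two summands (for all $i$ at once) if necessary, either $\Delta$ is a constant $\ge0$ or $\Delta\to+\infty$.

If $\Delta$ is constant, call $h$ *exact*. Put
$$\beta_h=f+\beta_q,\qquad u_h=2^\Delta u_p+u_q,\qquad v_h=2^ev_p+2^fv_q.$$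
Since $e+\beta_p=\Delta+f+\beta_q$, we have $2^eb_p+2^fb_q=2^{f+\beta_q}(2^\Delta u_p+u_q)+2^ev_p+2^fv_q$, so $b_h=2^{\beta_h}u_h+v_h$. The number $u_h$ does not depend on $i$, and
$$\frac{v_h}{2^{\beta_h}}=2^{\Delta}\frac{v_p}{2^{\beta_p}}+\frac{v_q}{2^{\beta_q}}\to0,$$
because $2^{e-f-\beta_q}=2^{\Delta-\beta_p}$ and $\Delta$ is constant.

If $\Delta\to+\infty$, call $h$ *lossy*. Put
$$\beta_h=e+\beta_p,\qquad u_h=u_p,\qquad v_h=2^ev_p+2^fb_q.$$
Again $b_h=2^{\beta_h}u_h+v_h$, and since $2^fb_q=2^{f+\beta_q}(u_q+v_q/2^{\beta_q})$,
$$\frac{v_h}{2^{\beta_h}}=\frac{v_p}{2^{\beta_p}}+2^{-\Delta}\Bigl(u_q+\frac{v_q}{2^{\beta_q}}\Bigr)\to0.$$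
This completes the induction. Whether $h$ is exact or lossy does not depend on $i$.

*Check on the opening family.* There $N=3$. First $b_1=2^ib_0+b_0$ has $\Delta=i\to\infty$: lossy, $\beta_1=i$, $u_1=1$, $v_1=1$. Next $b_2=2^ib_0+b_1$ has $\Delta=i-i=0$: exact, $\beta_2=i$, $u_2=2$, $v_2=1$. Last, $b_3=b_2+b_1$ has $\Delta=0$: exact, $\beta_3=i$, $u_3=3$, $v_3=2$. Indeed $b_3=3\cdot2^i+2$.

**Step 3: the truncated chain.** We now replace every entry by its leading part and count steps. To the position with entry $a=2^eb_h$ ($h,e$ as in Step 1) assign the positive integer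
$$T(a)=2^{e+\beta_h}u_h.$$
Then $T(a_0)=1$. At a doubling, $h$ stays and $e$ rises by one, so $T(a_k)=2T(a_{k-1})$. At an exact non-doubling,
$$T(b_h)=2^{f+\beta_q}(2^\Delta u_p+u_q)=2^{e+\beta_p}u_p+2^{f+\beta_q}u_q=T(2^eb_p)+T(2^fb_q).$$
At a lossy non-doubling, $T(b_h)=2^{e+\beta_p}u_p=T(2^eb_p)$, the $T$-value of an earlier position.

Delete the lossy positions. The value at a deleted position equals the value at an earlier position; if that one is deleted too, go back again. This ends at a retained position, because position $0$ is retained. So every deleted value still occurs at an earlier retained position. Hence each retained value after the first is still a sum of two earlier retained values, and the retained sequence is an addition chain in which $T(n_i)$ occurs. (It need not be increasing; the definition does not ask for that.) If $L$ is the number of lossy $h$, its length is $r_i-L$. Cutting it off at an occurrence of $T(n_i)$ gives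
$$\ell(T(n_i))\le r_i-L\le m_i+k-L. \tag{4}$$

**Step 4: at least one step is saved.** This is where the distinctness of the $x_i$ enters. Suppose $L=0$. Then every $h\geq 1$ is exact, and $v_h=2^ev_p+2^fv_q$ with $v_0=0$ gives $v_h=0$ for all $h$ by induction. The last entry is $n_i=2^eb_N=2^{e+\beta_N}u_N$, a power of two times a fixed integer, so $x_i=u_N/2^{\lambda(u_N)}$ does not depend on $i$. This contradicts distinctness. So $L\ge1$.

**Step 5: the limit.** It remains to see that $T(n_i)$ has the right mantissa. With $e$ the number of doublings after the $N$-th non-doubling, put $g_i=e+\beta_N$ and $\varepsilon_i=v_N/2^{\beta_N}$. Then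
$$n_i=2^{g_i}(u_N+\varepsilon_i),\qquad 0\le\varepsilon_i\to0,\qquad T(n_i)=2^{g_i}u_N.$$
Let $c=\lambda(u_N)$, so $2^c\le u_N\le2^{c+1}-1$. For large $i$ we have $\varepsilon_i<1$, so $2^c\le u_N+\varepsilon_i<2^{c+1}$ and $m_i=\lambda(n_i)=g_i+c$. Therefore
$$x_i=2^{-c}(u_N+\varepsilon_i)\to y:=2^{-c}u_N\in[1,2),\qquad x_i\ge y,\qquad T(n_i)=2^{m_i}y.$$
By (4) with $L\ge1$, $\ell(2^{m_i}y)\le m_i+k-1$, so $y\in S_{k-1}$. At most one $x_i$ equals $y$; the others are larger than $y$ and tend to $y$, so a further subsequence is strictly decreasing. $\square$

In the opening family $x_i=\tfrac32+2^{-i}\in S_2$ (length $i+3$, level $i+1$), and the truncated chain, of length $i+2$, shows $\tfrac32\in S_1$.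

## The limit points of $S_k$ are $S_{k-1}$

**Lemma 5.** For $k\ge0$: $S_k$ is compact, contains no infinite strictly increasing sequence, and $S_k'=S_{k-1}$.

*Proof.* A sequence in $S_k$ either takes some value infinitely often, or has a subsequence of pairwise distinct terms, which by Lemma 4 has a subsequence converging to a point of $S_{k-1}\subseteq S_k$. In both cases a subsequence converges in $S_k$, so $S_k$ is compact. A strictly increasing infinite sequence in $S_k$ would have a strictly decreasing subsequence by Lemma 4, which is absurd. If $z\in S_k'$, choose pairwise distinct points of $S_k$ converging to $z$; Lemma 4 gives a subsequence whose limit is in $S_{k-1}$, and that limit is $z$. So $S_k'\subseteq S_{k-1}$. The reverse inclusion is Lemma 2. $\square$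

## The closure of $\mathscr D$ and the identity $E'=E+1$

We now prove Theorem 2(a). Put
$$E_k=\{k-\log_2x:x\in S_k\}\subseteq(k-1,k],\qquad E=\bigcup_{k\ge0}E_k,\qquad E_{-1}=\emptyset.$$
That this $E$ is the closure of $\mathscr D$ is shown in Step 3.

**Step 1: $E$ is closed, well-ordered, and $E'=E+1$.** The map $x\mapsto k-\log_2x$ is a strictly decreasing homeomorphism from $[1,2)$ onto $(k-1,k]$. By Lemma 5, $E_k$ is compact and has no infinite strictly decreasing sequence. A bounded interval meets only finitely many $E_k$, so $E$ is closed. An infinite strictly decreasing sequence in $E\subseteq[0,\infty)$ would be bounded, hence would have infinitely many terms in one $E_k$, which is impossible; so $E$ is well-ordered. As $E_k$ is compact, its limit points lie in $E_k\subseteq(k-1,k]$, and the homeomorphism carries $S_k'=S_{k-1}$ onto them: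
$$E_k'=\{k-\log_2x:x\in S_{k-1}\}=E_{k-1}+1.$$
By local finiteness of the union, $E'=\bigcup_kE_k'=\bigcup_k(E_{k-1}+1)=E+1$.

**Step 2: comparison with $\mathscr D$.** We show
$$E\setminus E'\subseteq\mathscr D\subseteq E. \tag{5}$$
By (1), $\delta(n)=s(n)-\log_2x(n)$, and $x(n)\in S_{s(n)}$ with $m=\lambda(n)$; so $\mathscr D\subseteq E$. Let $z\in E\setminus E'$, say $z=k-\log_2x$ with $x\in S_k$. Since $z\notin E_k'$, we have $x\notin S_{k-1}$. Pick $m$ with $2^mx\in\mathbb N$ and $\ell(2^mx)\le m+k$. As $x\notin S_{k-1}$, the inequality $\ell(2^mx)\le m+k-1$ fails, so $\ell(2^mx)=m+k$ and $\delta(2^mx)=m+k-(m+\log_2x)=z$.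

**Step 3: limit points and limit ordinals.** Let $(e_\alpha)_{\alpha<\theta}$ enumerate $E$ increasingly. We show
$$E'=\{e_\lambda:\lambda<\theta\text{ a limit ordinal}\},\qquad e_\lambda=\sup_{\beta<\lambda}e_\beta\text{ for limit }\lambda<\theta. \tag{6}$$
Let $\alpha<\theta$ be a limit ordinal. The number $\sigma=\sup_{\beta<\alpha}e_\beta\le e_\alpha$ lies in the closed set $E$, and $\sigma\ge e_{\beta+1}>e_\beta$ for each $\beta<\alpha$. So $\sigma=e_\gamma$ with $\gamma\ge\alpha$, whence $\sigma=e_\alpha$, and $e_\alpha\in E'$. Now let $\alpha$ be $0$ or a successor. No point is a limit of points of $E$ from above, as that would produce a strictly decreasing sequence in $E$. And $e_\alpha$ is not a limit from below: there is no smaller element of $E$ if $\alpha=0$, and none in $(e_\beta,e_\alpha)$ if $\alpha=\beta+1$. So $e_\alpha\notin E'$. This proves (6).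

By (5) and (6), $\mathscr D$ contains every $e_\alpha$ with $\alpha$ zero or a successor. For a limit ordinal $\lambda$ we have $e_\lambda=\sup_{\beta<\lambda}e_{\beta+1}$, a limit of elements of $\mathscr D$. So $\mathscr D$ is dense in $E$, and since $E$ is closed, $\overline{\mathscr D}=E$. This proves (a).

## Enumerating $E$, and the order type of $\mathscr D\cap[0,k]$

**Step 1: the shift by one on indices (case $k=1$ of (b)).** We compare two enumerations of $E'$. Since $z\mapsto z+1$ is an order isomorphism $E\to E'$, the set $E'$ has order type $\theta$ and its $\alpha$-th element is $1+e_\alpha$. By (6) its elements are the $e_\lambda$ with $\lambda<\theta$ a limit ordinal, and the $\alpha$-th limit ordinal is $\omega(1+\alpha)$. Hence for all $\alpha<\theta$ we have $\omega(1+\alpha)<\theta$ and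
$$e_{\omega(1+\alpha)}=1+e_\alpha. \tag{7}$$

**Step 2: iteration.** We show by induction on $k\ge1$ that for all $\alpha<\theta$, $\omega^k(1+\alpha)<\theta$ and $e_{\omega^k(1+\alpha)}=k+e_\alpha$. The case $k=1$ is (7). Given the case $k$, put $\gamma=\omega^k(1+\alpha)<\theta$. It is infinite, so $1+\gamma=\gamma$, and (7) at index $\gamma$ reads
$$e_{\omega\gamma}=1+e_\gamma=k+1+e_\alpha,\qquad \omega\gamma=\omega^{k+1}(1+\alpha)<\theta.$$

**Step 3: the value of $\theta$.** Since $E\subseteq[0,\infty)$ and $E_0=\{0\}$, we have $e_0=0$. Taking $\alpha=0$ gives $e_{\omega^k}=k$ for $k\ge1$. So $\theta>\omega^k$ for all $k$, and $\theta\ge\omega^\omega$. If $\theta>\omega^\omega$, then $e_{\omega^\omega}>e_{\omega^k}=k$ for all $k$, which is impossible. So $\theta=\omega^\omega$, and (b) is proved.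

**Step 4: from $E$ back to $\mathscr D$ (part (c)).** Let $\lambda<\omega^\omega$ be a limit ordinal. Since $\mathscr D\subseteq E$, we have $\mathscr D\cap[0,e_\lambda)=\{e_\alpha:\alpha\in A\}$ for some $A\subseteq\lambda$. By (5) and (6), $A$ contains all successors below $\lambda$, that is, $\{\alpha+1:\alpha<\lambda\}\subseteq A$. The set on the left has order type $\lambda$, via $\alpha\mapsto\alpha+1$, and the set $\lambda$ containing $A$ also has order type $\lambda$. So $\operatorname{otp}A=\lambda$.

**Step 5: Theorem 1.** The case $k=0$ was done after (2). For $k\ge1$, (2) gives $k\notin\mathscr D$, so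
$$\mathscr D\cap[0,k]=\mathscr D\cap[0,k)=\mathscr D\cap[0,e_{\omega^k}),$$
which has order type $\omega^k$ by (c). $\blacksquare$

## Order types between consecutive integers

We prove Theorem 2(d). The purpose is to see how far beyond $\omega^k$ the order type has grown at a point $t$ between $k$ and $k+1$.

**Step 1: the first $\omega$ elements of $E$.** Since $e_\omega=1$, we have $\{e_d:d<\omega\}=E\cap[0,1)$. As $E_k\subseteq(k-1,k]$, only $E_0$ and $E_1$ meet $[0,1)$. By Lemma 1,
$$\{e_d:d<\omega\}=(E_0\cup E_1)\cap[0,1)=\{0\}\cup\{1-\log_2(1+2^{-d}):d\ge1\};$$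
the point $x=1$ of $S_1$ gives the value $1$, which is excluded. The values $1-\log_2(1+2^{-d})$ are positive and increase with $d$. So $e_0=0$ and $e_d=1-\log_2(1+2^{-d})$ for $1\le d<\omega$.

**Step 2: bracketing $t$.** Let $k\ge1$ and $k\le t<k+1$. By Step 1 the number $M$ in (d) is $\#(E\cap[0,t-k])$. Since $0\le t-k<1$ and $e_d\to1$, we have $1\le M<\omega$ and $e_{M-1}\le t-k<e_M$. Part (b), with $1+\alpha=M$ and then $1+\alpha=M+1$, gives
$$e_{\omega^kM}=k+e_{M-1}\le t<k+e_M=e_{\omega^k(M+1)}.$$

**Step 3: the two bounds.** The set $\mathscr D\cap[0,t]$ contains $\mathscr D\cap[0,e_{\omega^kM})$, which has order type $\omega^kM$ by (c); this is the lower bound. For the upper bound, (6) gives $\sup_{\beta<\omega^k(M+1)}e_\beta=e_{\omega^k(M+1)}>t$, so there is $\beta<\omega^k(M+1)$ with $e_\beta>t$. Then $\mathscr D\cap[0,t]\subseteq\{e_\alpha:\alpha<\beta\}$ has order type at most $\beta<\omega^k(M+1)$. $\square$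

For example, take $t=k+\tfrac12$. Of the values $0.415\ldots,0.678\ldots,\dots$ only the first is $\le\tfrac12$, so $M=2$ and $\omega^k\cdot2\le\operatorname{otp}(\mathscr D\cap[0,k+\tfrac12])<\omega^k\cdot3$.

## Star chains

We prove Theorem 2(e). Every $n$ has a star chain, namely $(1,2,3,\dots,n)$, so $\ell^*(n)$ is defined. Also $\ell^*(n)\ge\ell(n)\ge\log_2n$, and $\ell^*(2^a)=a$ by doubling. Define $s^*$, $S_k^*$, $\mathscr D^*$ and so on with $\ell^*$ in place of $\ell$; then (1), $S_{k-1}^*\subseteq S_k^*$, $S_k^*=\emptyset$ for $k<0$, $S_0^*=\{1\}$, and (2) hold with the same proofs. Star chains are strictly increasing, because $a_k=a_{k-1}+a_j>a_{k-1}$, so Lemma 3 applies to them. What must be checked is that each *constructed* chain is a star chain.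

**Step 1: Lemma 2 for star chains.** Doubling is the star step $a_k=a_{k-1}+a_{k-1}$, and adding $a_0=1$ to the last term is a star step. So the proof of Lemma 2 gives $S_{k-1}^*\subseteq(S_k^*)'$.

**Step 2: Lemma 4 for star chains.** Start from star chains for the $n_i$. At a non-doubling position use the representation $a_k=a_{k-1}+a_j$ (here $j\le k-2$), and name the summands so that $2^{e}b_{p}$ is $a_{k-1}$ and $2^{f}b_{q}$ is $a_j$. Steps 1 and 2 of the proof of Lemma 4 go through unchanged.

We claim that in the lossy case the dominant summand is $a_{k-1}$, so that no exchange of names takes place there. By (3) the ratio of the summands before any exchange is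
$$\frac{a_{k-1}}{a_j}=2^{\Delta}\cdot\frac{u_p+v_p/2^{\beta_p}}{u_q+v_q/2^{\beta_q}},$$
and the second factor tends to $u_p/u_q>0$. If $\Delta\to-\infty$, the ratio would tend to $0$, contradicting $a_{k-1}\ge a_j$. So $\Delta\to+\infty$, as claimed. (In the exact case an exchange of names does not affect $T(b_h)$, which is the sum of the two $T$-values.)

Hence $T(a_k)=T(a_{k-1})$ at lossy positions, $T(a_k)=T(a_{k-1})+T(a_j)$ at exact non-doublings, and $T(a_k)=2T(a_{k-1})$ at doublings. By the first of these and induction, for every position $l$ the value $T(a_l)$ is the value at the last retained position at or before $l$. So after the lossy positions are deleted, each retained term at a position $k\ge1$ is its retained predecessor, which has value $T(a_{k-1})$, plus an earlier or equal retained term, of value $T(a_j)$ or $T(a_{k-1})$. The retained sequence is a star chain, and its last term is $T(a_{r_i})=T(n_i)$. Its length is $r_i-L$, so (4) holds for $\ell^*$. Steps 4 and 5 of the proof of Lemma 4 do not look at the type of chain.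

**Step 3: everything else.** Lemma 5 for star chains follows from Steps 1 and 2. The proofs of (a), (b), (c) and of Theorem 1 use only Lemma 5, (1), $S_0^*=\{1\}$ and (2), the last through $\ell^*(2^a)=a$. The proof of (d) uses in addition only $S_1$. Since $\ell\le\ell^*$, we have $S_1^*\subseteq S_1$. Conversely $1\in S_0^*\subseteq S_1^*$, and $1,2,\dots,2^d,2^d+1$ is a star chain, so $1+2^{-d}\in S_1^*$. By Lemma 1, $S_1^*=S_1$. Hence all statements hold for $\ell^*$. $\square$
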